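\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}
\numberwithin{equation}{section}

\title{A gap in the decay exponents of mixed-type solutions\\ of the $SU(3)$ Chern--Simons system}


\begin{abstract}
Up to exchanging the two components, a mixed-type radial solution $(u,v)$ of the $SU(3)$ Chern--Simons system with vortices at the origin satisfies $u\to\log\frac12$ and $v=-\beta\log r+O(1)$ at infinity, and integrability forces $\beta>2$. It was conjectured that every $\beta>2$ occurs. We show that this is false for all vortex numbers $N_1,N_2\ge0$: the exponents stay above some $\beta_{\min}(N_1,N_2)>2$. We also show that every $\beta>N_1+2N_2+4$ occurs, and that for $N_1=N_2=0$ the set of exponents is exactly $(4,\infty)$.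
\end{abstract}

\section{The question and the answer}

\subsection{The system}
Fix integers $N_1,N_2\ge 0$. The self-dual equations of the relativistic $SU(3)$ Chern--Simons model (Kao--Lee, Dunne), with all vortices at the origin, are
\begin{equation}\label{eq:system}
\begin{cases}
\Delta u+2e^{u}-e^{v}-4e^{2u}+e^{u+v}+2e^{2v}=4\pi N_1\delta_0,\\
\Delta v+2e^{v}-e^{u}-4e^{2v}+e^{u+v}+2e^{2u}=4\pi N_2\delta_0,
\end{cases}\qquad\text{in }\mathbb R^2 .
\end{equation}
We consider radial solutions $(u(r),v(r))$, $r=|x|$, with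
\begin{equation}\label{eq:origin}
u=2N_1\log r+\alpha_1+o(1),\qquad v=2N_2\log r+\alpha_2+o(1)\qquad (r\to0^+)
\end{equation}
for some $\alpha=(\alpha_1,\alpha_2)\in\mathbb R^2$. From now on the letters $x$ and $y$ denote
\[
x=e^u,\qquad y=e^v,\qquad\text{and we put}\qquad F=x(1-2x+y),\qquad G=y(1-2y+x).
\]
Away from the origin \eqref{eq:system} reads $\Delta u=G-2F$, $\Delta v=F-2G$. The common zeros of $F$ and $G$ in the closed quadrant $x,y\ge0$ are $(1,1)$, $(0,0)$, $(\frac12,0)$ and $(0,\frac12)$, and they label the possible behaviors at infinity. A solution that exists for all $r\in(0,\infty)$ is called \emph{entire}. It is \emph{topological} if $(u,v)\to(0,0)$, \emph{non-topological} if $(u,v)\to(-\infty,-\infty)$, and of \emph{mixed type} if $(u,v)\to(\log\frac12,-\infty)$ or $(u,v)\to(-\infty,\log\frac12)$, as $r\to\infty$. It is known that every entire radial solution is of one of these three types. This \emph{trichotomy} is the only fact about \eqref{eq:system} that we use without proof.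

We say that a solution is \emph{of type $M_1$} if $(u,v)\to(\log\frac12,-\infty)$. (The other mixed type arises by exchanging $(u,N_1)$ and $(v,N_2)$.) For such a solution $u$ settles at an equilibrium while $v$ decays, and the natural question is how fast. We shall see in Lemma~\ref{lem:exponent} that there is a number $\beta\in(2,\infty)$, the \emph{exponent} of the solution, with
\[
v(r)=-\beta\log r+O(1)\qquad(r\to\infty).
\]
The exponent is a flux: with $w=v+\frac u2$ and $\gamma:=N_1+2N_2$, the function $rw_r$ starts at $\gamma$ when $r=0$, tends to $-\beta$ at infinity, and $(rw_r)_r=-\frac32rG$, so that $\beta+\gamma=\frac32\int_0^\infty rG\,dr$. Near infinity $G$ is comparable to $y\sim r^{-\beta}$. Convergence of the integral forces $\beta>2$, and this is the only restriction that one sees at infinity. The following was posed in \cite{HL}.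

\begin{conjecture}
For any $\beta>2$ there is a mixed-type solution of \eqref{eq:system} with $u\to\log\frac12$ and $v=-\beta\log r+O(1)$ as $r\to\infty$.
\end{conjecture}

\subsection{Results}

\begin{theorem}\label{thm:gap}
For all integers $N_1,N_2\ge0$ there is $\beta_{\min}=\beta_{\min}(N_1,N_2)>2$ such that every solution of type $M_1$ has exponent $\beta\ge\beta_{\min}$. Thus for $2<\beta<\beta_{\min}$ there is no solution as in the conjecture, and the conjecture is false for every pair $(N_1,N_2)$.
\end{theorem}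

\begin{theorem}\label{thm:four}
If $N_1=N_2=0$, every solution of type $M_1$ has exponent $\beta>4$.
\end{theorem}

\begin{theorem}\label{thm:exist}
For all integers $N_1,N_2\ge0$ and every $\beta>N_1+2N_2+4$ there is a solution of type $M_1$ with exponent $\beta$.
\end{theorem}

For $N_1=N_2=0$ the last two theorems match:

\begin{corollary}
For $N_1=N_2=0$ the set of exponents is exactly $(4,\infty)$.
\end{corollary}

For $(N_1,N_2)\neq(0,0)$ the set of exponents that are at most $N_1+2N_2+4$ is not determined here.

\subsection{The idea in a model}\label{sec:model}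
Theorems~\ref{thm:gap} and~\ref{thm:exist} rest on a computation with the Liouville equation. Put $t=\log r$, $\dot{}=d/dt$ and $s=w+2t$. Since $y=x^{-1/2}e^w$, we have $r^2y=x^{-1/2}e^s$, and the equation for $w$ becomes
\[
\ddot s=-\tfrac32r^2G=-\tfrac32\,x^{-1/2}(1+x-2y)\,e^s .
\]
On a solution of type $M_1$ we have $x\approx\frac12$, $y\approx0$ far out. If we replace the coefficient by its value at $(\frac12,0)$ we obtain the model
\[
\ddot s=-\lambda e^s,\qquad \lambda=\tfrac{9}{2\sqrt2},\qquad\text{with first integral}\qquad \tfrac12\dot s^2+\lambda e^s=\tfrac12c^2 .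
\]
Its solutions are concave. They come in with slope $+c$ at $t=-\infty$, bounce at the height $e^s=c^2/(2\lambda)$, and leave with slope $-c$. At infinity $\dot s=\dot w+2\to-(\beta-2)$, so $c=\beta-2$. Two conclusions suggest themselves.

\smallskip
(a) \emph{A gap above $2$.} If $\beta-2=c$ is small, then $r^2y=O(c^2)$ and $|\dot w+2|\le c$ as long as the model is valid. Thus $y$ is nearly absent and $\dot w\approx-2$. Where $y$ is absent $\dot w$ does not change, so $\dot w\approx-2$ all the way down to the origin. But there $\dot w=\gamma\ge0$.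

(b) \emph{The value $\gamma+4$.} If $y$ is very small initially ($\alpha_2\to-\infty$), then $\dot s$ keeps its initial value $\gamma+2$ until the bounce, so $c=\gamma+2$ and $\beta=\gamma+4$.

\smallskip
To make (a) a proof one must know that solutions with small exponents are close to $(\frac12,0)$ on $[R,\infty)$ with a \emph{fixed} $R$. If they only arrived there at radii $R_k\to\infty$, nothing could be said about $y$ on $(0,R_k)$. Excluding this drift is the heart of Section~\ref{sec:gap}. For (b), one must show that, as $\alpha_2\to-\infty$, the entire solutions that are not non-topological do follow the model; then a topological argument in the $(\alpha_1,\alpha_2)$-plane produces all larger exponents (Section~\ref{sec:exist}). Theorem~\ref{thm:four} comes instead from a Pohozaev-type identity (Section~\ref{sec:four}).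

\section{Variables and basic bounds}\label{sec:prelim}

\subsection{The equations in logarithmic time}
Throughout, $t=\log r$, $\dot{}=d/dt=r\,d/dr$, and $p=x-\frac12$. We speak of the value of a function at $r$ or at $t$ as convenient, and values at $r=0$ are limits. For $r>0$ the system is
\begin{equation}\label{eq:fg}
\begin{gathered}
\ddot u=r^2f,\qquad \ddot v=r^2g,\\
f=G-2F=4x^2-2x+y(1-x)-2y^2,\qquad g=F-2G=4y^2-2y+x(1-y)-2x^2 .
\end{gathered}
\end{equation}
The combinations
\[
a=2u+v,\qquad b=u+2v,\qquad w=\tfrac b2=v+\tfrac u2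
\]
are each driven by one of $F,G$ alone:
\begin{equation}\label{eq:ab}
\ddot a=-3r^2F,\qquad \ddot b=-3r^2G,\qquad \ddot w=-\tfrac32r^2G,\qquad a=\tfrac32u+w,\qquad v=w-\tfrac u2 .
\end{equation}
Everything so far is symmetric under the exchange $(u,x,f,F,a,N_1,\alpha_1)\leftrightarrow(v,y,g,G,b,N_2,\alpha_2)$; only $w$ and $p$ are tied to type $M_1$. Since $F\ge0$ when $x\le\frac12$ and $G\ge0$ when $y\le\frac12$,
\begin{equation}\label{eq:mono}
\begin{gathered}
\dot a\text{ is nonincreasing on every interval where }x\le\tfrac12,\\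
\dot b\text{ and }\dot w\text{ are nonincreasing on every interval where }y\le\tfrac12 .
\end{gathered}
\end{equation}
This monotonicity is our main tool. The second tool is an energy identity. Put
\[
K=\tfrac13(\dot u^2+\dot u\dot v+\dot v^2)=\tfrac14\dot u^2+\tfrac13\dot w^2,\qquad W=x+y-x^2-y^2+xy .
\]
Then $\dot K=\frac13(\dot u\ddot a+\dot v\ddot b)=-r^2(F\dot u+G\dot v)$, while $\partial_uW=F$ and $\partial_vW=G$. Hence
\begin{equation}\label{eq:energy}
\frac{d}{dt}\bigl(K+r^2W\bigr)=2r^2W .
\end{equation}

\subsection{Data at the origin}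
Near $r=0$ the functions $x,y$ are bounded because $N_1,N_2\ge0$, so $\ddot u,\ddot v=O(e^{2t})$. Hence $\dot u,\dot v$ converge as $t\to-\infty$, and by \eqref{eq:origin} the limits are $2N_1,2N_2$. Consequently
\begin{equation}\label{eq:start}
\dot w\to\gamma=N_1+2N_2,\qquad \dot a\to4N_1+2N_2,\qquad\dot b\to2\gamma\qquad(t\to-\infty).
\end{equation}
Write $u=2N_1t+\alpha_1+U$, $v=2N_2t+\alpha_2+V$, $\xi=e^{\alpha_1}$, $\eta=e^{\alpha_2}$. Then
\begin{equation}\label{eq:integral}
U(t)=\int_{-\infty}^t(t-\tau)e^{2\tau}f\,d\tau,\quad V(t)=\int_{-\infty}^t(t-\tau)e^{2\tau}g\,d\tau,\quad x=\xi r^{2N_1}e^U,\quad y=\eta r^{2N_2}e^V .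
\end{equation}
Since $\int_{-\infty}^t(t-\tau)e^{2\tau}d\tau=\frac14e^{2t}$, the right-hand sides define a contraction on $\{|U|,|V|\le1\}\subset C_b(-\infty,T]$ if $-T$ is large, uniformly for $(\xi,\eta)$ in a bounded set. Together with the standard theory of ODEs for $t\ge T$ this gives a unique maximal solution for every $(\xi,\eta)\in[0,\infty)^2$. It also gives \emph{continuous dependence}: if the solution for $(\xi_0,\eta_0)$ exists up to the radius $R$, so do the solutions for all nearby $(\xi,\eta)$, and $x$, $y$, $\dot u:=2N_1+\dot U$, $\dot v:=2N_2+\dot V$ depend continuously on $(\xi,\eta)$, uniformly for $r\in[0,R]$. We stress that $\xi=0$ and $\eta=0$ are allowed: then $x\equiv0$, respectively $y\equiv0$, while $\dot u$, $\dot v$, $\dot w=\dot v+\frac12\dot u$, $\dot a$, $\dot b$ still make sense and satisfy the differential equations in \eqref{eq:fg} and \eqref{eq:ab}. We call the solution with data $\alpha\in\mathbb R^2$ the solution $\alpha$.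

\begin{lemma}\label{lem:one}
Every entire radial solution satisfies $u,v\le0$, that is, $x,y\le1$.
\end{lemma}
\begin{proof}
If $u\ge v$ and $u>0$, then $f>0$: as a function of $y\in[0,x]$, $f$ is concave with endpoint values $4x^2-2x>0$ and $x^2-x>0$. By symmetry $g>0$ if $v\ge u$ and $v>0$. So $M=\max(u,v)$ is locally convex in $t$ where $M>0$ (near a point with $u=v>0$ both $u$ and $v$ are convex). Put $m=\max(M,0)$ and suppose that $\{M>0\}$ has a component $I$. By the trichotomy $m\to0$ as $t\to\infty$; as $t\to-\infty$, $m$ has a finite limit by \eqref{eq:origin}; and $m=0$ at finite endpoints of $I$. If $I$ is bounded or $I=(t_1,\infty)$, the convex function $m$ vanishes at both ends of $I$, so $m\le0$ on $I$. If $I=(-\infty,t_2)$, the finite limit at $-\infty$ makes the convex function $m$ nondecreasing, so $m\le m(t_2)=0$. If $I=\mathbb R$, then $m$ is bounded and convex, hence constant, hence $0$. Each case contradicts $m>0$ on $I$.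
\end{proof}

Let $\mathcal B$ be the set of $\alpha\in\mathbb R^2$ for which $\max(u,v)>0$ somewhere on the maximal interval. By continuous dependence $\mathcal B$ is open. If $\alpha\notin\mathcal B$, then $x,y\le1$, so $f,g$ are bounded and the solution is entire. With Lemma~\ref{lem:one}:
\begin{equation}\label{eq:B}
\mathbb R^2\setminus\mathcal B\text{ is exactly the set of data of entire solutions.}
\end{equation}

\subsection{Bounds}
For $x,y\in[0,1]$ we have the following.
\begin{itemize}
\item $|f|,|g|\le3$: $f$ is convex in $x$ with $f|_{x=0}=y-2y^2\le\frac18$ and $f|_{x=1}=2-2y^2\le2$, while $f\ge-\frac14-2$; by symmetry the same holds for $g$.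
\item $|G|\le2y$, since $-1\le1-2y+x\le2$.
\item $0\le W\le1$: $W=x(1-x)+y(1-y)+xy\ge0$, and $W$ is a concave function of $(x,y)$ with critical point $(1,1)$, where $W=1$.
\end{itemize}
For entire solutions, integrating \eqref{eq:fg} and using \eqref{eq:integral}, we get
\begin{equation}\label{eq:lin}
|\dot u-2N_1|,\ |\dot v-2N_2|\le\tfrac32r^2,\qquad |u-2N_1\log r-\alpha_1|,\ |v-2N_2\log r-\alpha_2|\le\tfrac34r^2 .
\end{equation}
At $r=1$, where $u,v\le0$, the second estimate gives
\begin{equation}\label{eq:alpha}
\alpha_1,\alpha_2\le\tfrac34\qquad\text{for entire solutions.}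
\end{equation}
Integrating \eqref{eq:energy} with $0\le W\le1$ gives $K\le Q_0+r^2$, where $Q_0=\frac43(N_1^2+N_1N_2+N_2^2)$ is the value of $K$ at $r=0$. Since $K\ge\frac14\dot u^2$ and, by symmetry, $K\ge\frac14\dot v^2$, there is $r_N$ depending only on $N_1,N_2$ such that every entire solution satisfies
\begin{equation}\label{eq:three}
|u_r|,|v_r|\le3\qquad\text{for }r\ge r_N .
\end{equation}

At a local minimum of $u$ we have $f\ge0$. The last preliminary says that this is impossible at moderate values of $x$.

\begin{lemma}\label{lem:turn}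
If $f\ge0$ at a point, then $x\le\frac{9-\sqrt{48}}{33}<0.063$ or $x\ge\frac{9+\sqrt{48}}{33}>0.4826$. If moreover $0<x<\frac12$, then $y<\frac12$. The same holds with $(f,x,y)$ replaced by $(g,y,x)$.
\end{lemma}
\begin{proof}
From $f\ge0$ we get
\[
2x-4x^2\le y(1-x)-2y^2\le\tfrac18(1-x)^2,
\]
and comparing the outer terms, $33x^2-18x+1\ge0$. If $0<x<\frac12$, then $2x-4x^2>0$, so $y(1-x-2y)>0$ and $y<\frac{1-x}2<\frac12$.
\end{proof}

\section{The ridge}\label{sec:ridge}

\subsection{Asymptotics and an identity}

\begin{lemma}\label{lem:exponent}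
For a solution of type $M_1$ there is $\beta\in(2,\infty)$ with $\dot w\to-\beta$, $v=-\beta\log r+O(1)$, $y=O(r^{-\beta})$, $p=O(r^{-\beta})$, $\dot u\to0$, $\dot v\to-\beta$ as $r\to\infty$, and
\begin{equation}\label{eq:poho}
\beta^2-4\beta-4(N_1^2+N_1N_2+N_2^2)-4(N_1+2N_2)=6\int_0^\infty r\,(y^2-p^2)\,dr .
\end{equation}
\end{lemma}
\begin{proof}
\emph{The exponent.} As $1-2y+x\to\frac32$, we have $G\ge y>0$ for large $r$, so $\dot w$ is eventually decreasing. Since $w\to-\infty$, its limit is negative: $\dot w\to-\beta$ with $\beta\in(0,\infty]$. If $\beta=\infty$, then $y=x^{-1/2}e^w\le Cr^{-3}$, so $\int^\infty rG\,dr<\infty$ and $\dot w$ converges by \eqref{eq:ab}, a contradiction. So $\beta<\infty$ and $\int^\infty ry\,dr\le\int^\infty rG\,dr<\infty$. As $\dot w\ge-\beta$ for large $r$, we have $y\ge cr^{-\beta}$ with some $c>0$; hence $\beta>2$. Pick $\beta'\in(2,\beta)$. Then $y\le Cr^{-\beta'}$, so $\dot w+\beta=\frac32\int_r^\infty\rho\,G\,d\rho=O(r^{2-\beta'})$ is integrable in $t$. Therefore $w=-\beta t+O(1)$, $v=w-\frac u2=-\beta t+O(1)$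 and $y=O(r^{-\beta})$.

\emph{Decay of $p$.} Let $\varphi=u+\log2\to0$, so that $x=\frac12e^\varphi$ and
\[
\Delta\varphi=f=e^\varphi(e^\varphi-1)+y(1-x-2y)=h_0\varphi+k,\qquad h_0\ge\tfrac34,\quad|k|\le Cr^{-\beta}\qquad(r\ge r_0),
\]
where we may take $r_0\ge2\beta$. For $\psi=Ar^{-\beta}$ we have $\Delta\psi=\beta^2r^{-2}\psi\le\frac14\psi$ on $[r_0,\infty)$. Choose $A>2C$ so large that $\pm\varphi<\psi$ at $r_0$. As $\pm\varphi-\psi\to0$ at infinity, a positive supremum of $\pm\varphi-\psi$ on $[r_0,\infty)$ would be attained at an interior point; there $\pm\varphi>\psi$ and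
\[
\Delta(\pm\varphi-\psi)\ge\tfrac34\psi-Cr^{-\beta}-\tfrac14\psi=(\tfrac A2-C)r^{-\beta}>0,
\]
which is impossible at a maximum. So $|\varphi|\le\psi$, and $\varphi,p=O(r^{-\beta})$. Now $f=4xp+y(1-x-2y)=O(r^{-\beta})$, so $\ddot u=O(r^{2-\beta})$ is integrable in $t$ and $\dot u$ converges; the limit is $0$ because $u$ converges. Then $\dot v=\dot w-\frac12\dot u\to-\beta$.

\emph{The identity.} With $x=\frac12+p$ we have $W-\frac14=-p^2+y(\frac32+p)-y^2$ and $G=y(\frac32+p-2y)$, so
\[
W-\tfrac14-G=y^2-p^2 .
\]
By \eqref{eq:energy}, $\frac d{dt}(K+r^2(W-\frac14))=2r^2(W-\frac14)$. As $t\to-\infty$ we have $K\to Q_0$; as $t\to\infty$, $K\to\frac13\beta^2$ and $r^2(W-\frac14)=O(r^{2-\beta})\to0$. Hence $\frac13\beta^2-Q_0=2\int_0^\infty r(W-\frac14)\,dr$. By \eqref{eq:ab} and \eqref{eq:start}, $3\int_0^\infty rG\,dr=2\beta+2\gamma$. Three times the first equation minus twice the second is \eqref{eq:poho}, since $3Q_0=4(N_1^2+N_1N_2+N_2^2)$.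
\end{proof}

So a solution as in the conjecture is exactly a solution of type $M_1$ with exponent $\beta$.

\subsection{The bounce, with error terms}
The function $x-x^2$, which will play the role of a potential for $u$, has its maximum at $x=\frac12$. We therefore say that a solution is on the \emph{ridge} where $|p|\le\frac1{100}$ and $y\le\frac1{100}$. On the ridge put $s=w+2t$. As in Section~\ref{sec:model},
\begin{equation}\label{eq:s}
\ddot s=-\tfrac32h\,e^s,\qquad h=x^{-1/2}(1+x-2y)\in[2,2.2],\qquad r^2y=x^{-1/2}e^s\le1.43\,e^s .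
\end{equation}
Indeed, for $x\in[0.49,0.51]$ the number $x^{-1/2}+x^{1/2}$ lies in $[2.11,2.13]$ and $0\le2yx^{-1/2}\le0.03$. So $s$ is concave. Multiplying by $\dot s$ gives $(\frac12\dot s^2)^{\cdot}=-\frac32h(e^s)^\cdot$. Hence, if $h\in[h_1,h_2]$ and $s$ is monotone between $t_1$ and $t_2$, then
\begin{equation}\label{eq:exchange}
\tfrac12\dot s(t_1)^2-\tfrac12\dot s(t_2)^2=\tfrac32h_*\bigl(e^{s(t_2)}-e^{s(t_1)}\bigr)\qquad\text{with some }h_*\in[h_1,h_2].
\end{equation}
We also use this with $t_2=\infty$, where the values at $t_2$ are limits.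

\begin{lemma}\label{lem:ridge}
If a solution of type $M_1$ is on the ridge on $[R,\infty)$, then
\begin{equation}\label{eq:ridge}
r^2y\le\tfrac14(\beta-2)^2\quad(r\ge R),\qquad |\dot w(R)+2|\le1.05\,(\beta-2).
\end{equation}
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:exponent}, $\dot s\to-(\beta-2)<0$ and $e^s\to0$. Let $\sigma=\max_{[R,\infty)}s$. Applying \eqref{eq:exchange} after the maximum, with $h_*\ge2$, gives $\frac12(\beta-2)^2\ge3e^\sigma$, and $r^2y\le1.43e^\sigma\le\frac{1.43}{6}(\beta-2)^2\le\frac14(\beta-2)^2$. If $\dot s(R)>0$, then \eqref{eq:exchange} on the increasing part, with $h_*\le2.2$, gives $\frac12\dot s(R)^2\le3.3\,e^\sigma\le1.1\cdot\frac12(\beta-2)^2$, and $\sqrt{1.1}<1.05$. If $\dot s(R)\le0$, concavity gives $0\ge\dot s(R)\ge-(\beta-2)$. Finally $\dot s=\dot w+2$.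
\end{proof}

\section{The gap: proof of Theorem~\ref{thm:gap}}\label{sec:gap}

By Lemma~\ref{lem:ridge}, a solution with $\beta$ near $2$ carries almost no $y$ while it is on the ridge. We now show that bounded exponents force solutions onto the ridge from a fixed radius on. The argument is by contradiction: if a solution arrives on the ridge at a large radius $R_k$, then near $R_k$ it looks like a solution of an autonomous one-dimensional problem, because the friction term $u_r/r$ and $y$ are negligible there. We first solve that problem.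

\begin{lemma}\label{lem:line}
Let $0<\delta\le\frac1{100}$, and let $U\in C^2(\mathbb R)$, $X=e^U\le1$, satisfy $U''=4X^2-2X$, $|X-\frac12|\le\delta$ on $[0,\infty)$ and $|X(0)-\frac12|=\delta$. Then $X(0)=\frac12-\delta$, $U'=1-2X$ on $\mathbb R$, and $X\to0$, $U'\to1$ at $-\infty$.

If instead $|X-\frac12|\le\delta$ on $(-\infty,0]$, then $X(0)=\frac12-\delta$, $U'=2X-1$ on $\mathbb R$, and $X\to0$, $U'\to-1$ at $+\infty$.
\end{lemma}
\begin{proof}
The second statement is the first one for $U(-\,\cdot\,)$. Let $\varphi=U+\log2$, so $\varphi''=e^\varphi(e^\varphi-1)$. On $[0,\infty)$ we have $e^\varphi\ge0.98$, and by the mean value theorem $\varphi(e^\varphi-1)\ge0.98\varphi^2$, so $(\varphi^2)''\ge2\varphi\varphi''\ge\frac32\varphi^2$. As $\varphi^2$ is bounded and convex on $[0,\infty)$, it is nonincreasing, and its limit is $0$ (a positive limit would keep $(\varphi^2)''$ away from $0$). Then $\varphi''\to0$, and $\varphi'\to0$ by Taylor's formula on intervals of length $1$. The energy $\frac14U'^2+X-X^2$ has derivative $\frac12U'(U''+2X-4X^2)=0$,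 so it equals its limit $\frac14$, that is, $U'=\pm(2X-1)$ at each point. If $X=\frac12$ somewhere, then $U'=0$ there and $U$ is constant by uniqueness, contrary to $|X(0)-\frac12|=\delta$. So $2X-1$ has no zero, and by continuity the sign $\pm$ is the same on all of $\mathbb R$. With $U'=2X-1$ the distance $|X-\frac12|$ would increase on $[0,\infty)$, so $U'=1-2X$. If $X(0)=\frac12+\delta$, then $X$ increases in the backward direction with $U'\le-2\delta$, and $X$ exceeds $1$ at some negative time, a contradiction. So $X(0)=\frac12-\delta$, and $X'=X(1-2X)$ gives $X\to0$, hence $U'\to1$, at $-\infty$.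
\end{proof}

\begin{lemma}\label{lem:compact}
Let $(u_k,v_k)$ be entire solutions (with the same $N_1,N_2$), $\rho_k\to\infty$, and suppose that $\rho_k^2y_k(\rho_k)$ is bounded and $x_k(\rho_k)$ is bounded away from $0$. Then for each $L$, uniformly for $|\sigma|\le L$, $y_k(\rho_k+\sigma)\to0$ and $\dot w_k(\rho_k+\sigma)-\dot w_k(\rho_k)\to0$. Along a subsequence $u_k(\rho_k+\cdot)\to U$ in $C^2_{\rm loc}(\mathbb R)$, where $X=e^U\le1$ and $U''=4X^2-2X$.
\end{lemma}
\begin{proof}
By \eqref{eq:three}, $y_k\le e^{3L}y_k(\rho_k)\to0$ on $[\rho_k-L,\rho_k+L]$ for large $k$. There $|\ddot w_k|=\frac32r^2|G|\le3r^2y_k$ is bounded, and the length of this interval in the variable $t$ tends to $0$; this gives the claim on $\dot w_k$. By \eqref{eq:three} and $(u_k)_{rr}=f-(u_k)_r/r$, the functions $u_k(\rho_k+\cdot)$ are bounded with two derivatives on compact sets, so a subsequence converges in $C^1_{\rm loc}$, and by the equation in $C^2_{\rm loc}$. The limit equation and $X\le1$ follow.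
\end{proof}

\begin{proposition}\label{prop:control}
Given $N_1,N_2$, $B_0<\infty$ and $\delta\in(0,\frac1{100}]$ there is $R$ such that every solution of type $M_1$ with exponent $\beta\le B_0$ satisfies $|p|<\delta$ and $y<\delta$ for all $r\ge R$.
\end{proposition}
\begin{proof}
Otherwise there are such solutions (we often suppress the index $k$) for which
\[
R_k=\sup\{r:\ |p|\ge\delta\text{ or }y\ge\delta\}\to\infty .
\]
Each $R_k$ is finite because $p,y\to0$ at infinity.

\emph{Step 1: the solution enters the ridge through $p$.} On $[R_k,\infty)$ we have $|p|,y\le\delta$, so \eqref{eq:ridge} gives $R_k^2y(R_k)\le\frac14B_0^2$ and $|\dot w(R_k)|\le C:=2+1.05B_0$. In particular $y(R_k)\to0$, and $|p(R_k)|=\delta$ for large $k$.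

\emph{Step 2: it comes from $x\approx0$ at unit speed.} Apply Lemma~\ref{lem:compact} with $\rho_k=R_k$. The limit $U$ satisfies the first set of hypotheses of Lemma~\ref{lem:line}. Fix $L>0$ with $X(-L)<0.01$ and put $\rho=R_k-L$. Then $U'(-L)=1-2X(-L)>0.98$, and along the subsequence, for large $k$,
\[
x(\rho)<0.011,\qquad u_r(\rho)>0.97,\qquad |\dot w(\rho)|\le C+1 .
\]
Since $\dot u(\rho)>0.97\rho$ and $\rho\to\infty$, for large $k$
\[
\dot a(\rho)=\tfrac32\dot u(\rho)+\dot w(\rho)\ge1.44\,\rho,\qquad \dot v(\rho)=\dot w(\rho)-\tfrac12\dot u(\rho)<0 .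
\]
So $\dot a$ is huge at $\rho$. If we knew that $x\le\frac12$ on $(0,\rho]$, then by \eqref{eq:mono} $\dot a$ would be at least as large at the origin, where it equals $4N_1+2N_2$. It remains to exclude that $x$ turns around.

\emph{Step 3: $\dot u>0$ on $(0,\rho]$.} Otherwise let $r_1$ be the largest zero of $\dot u$ in $(0,\rho)$. On $[r_1,\rho]$ we have $\dot u\ge0$, so $x\le x(\rho)<0.011$, and $\dot a$ is nonincreasing. Hence $\dot v(r_1)=\dot a(r_1)\ge1.44\rho$: the speed has passed to $v$. But $\dot v(\rho)<0$, so $v$ must stop in between. Let $r_2\in(r_1,\rho)$ be the first zero of $\dot v$ after $r_1$. We show that the forces are too weak to stop $v$. On $[r_1,r_2]$ we have $x-2x^2\ge0$, so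
\[
g\ge4y^2-2y-xy\ge-y(2.02-4y).
\]
As $\dot v\ge0$ and $\dot y=y\dot v$, it follows that $(\dot v^2)^\cdot=2r^2\dot vg\ge-2\rho^2(2.02-4y)^+\dot y$. Integrating over $[r_1,r_2]$,
\[
0=\dot v(r_2)^2\ge(1.44)^2\rho^2-2\rho^2\int_0^{0.505}(2.02-4y)\,dy\ge(2.07-1.03)\rho^2>0,
\]
a contradiction.

\emph{Conclusion.} By Step 3, $x\le x(\rho)<\frac12$ on $(0,\rho]$, so $\dot a$ is nonincreasing there and $4N_1+2N_2=\lim_{r\to0}\dot a\ge1.44\rho\to\infty$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]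
By Lemma~\ref{lem:exponent} every exponent exceeds $2$. So it suffices to exclude a sequence of solutions of type $M_1$ with exponents $\beta_k\to2$; then the infimum of the exponents exceeds $2$ and serves as $\beta_{\min}$. Given such a sequence, Proposition~\ref{prop:control} (with $B_0=3$, $\delta=\frac1{100}$) yields a fixed $R$ such that for large $k$ the solutions are on the ridge on $[R,\infty)$. By \eqref{eq:ridge}, $y_k(R)\to0$ and $\dot w_k(R)\to-2$. Let $0<\rho<R$. By \eqref{eq:lin}, $|\dot v_k|\le2N_2+\frac32R^2$ on $(0,R]$, so $\sup_{[\rho,R]}y_k\to0$. Using $|G|\le2y\le2$ on $(0,\rho]$ and $|G|\le2y_k=o(1)$ on $[\rho,R]$, we get from \eqref{eq:ab} and \eqref{eq:start}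
\[
\dot w_k(R)=\gamma-\tfrac32\int_0^RrG\,dr\ge\gamma-\tfrac32\rho^2-o(1)\qquad(k\to\infty).
\]
So $-2\ge\gamma-\frac32\rho^2$ for every $\rho\in(0,R)$, that is, $\gamma\le-2$. But $\gamma=N_1+2N_2\ge0$.
\end{proof}

\section{Climbing and trapping}\label{sec:climb}

The next two lemmas serve both remaining theorems. The energy $e=\frac14u_r^2+x-x^2$ must be at least $x-x^2$ at every $x$ that is reached, and the potential $x-x^2$ peaks at $x=\frac12$. While $u$ rises, friction $u_r/r$ decreases $e$, and the coupling to $y$ can increase it only by a limited amount. So a solution that starts to rise from a small $x$, with little speed and with $\dot a$ at most slightly positive, cannot climb to the ridge. The first half of the climb needs the full energy \eqref{eq:energy}, because for small $x$ the contribution of $y$ to $e$ is not under control.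

\begin{lemma}[climbing]\label{lem:climb}
Let $0\le x,y\le1$ on $[r_1,r_2)$, where $r_1>0$, or $r_1=0$ and $N_1=N_2=0$. Suppose that
\[
\dot u>0\text{ on }(r_1,r_2),\qquad x(r_1)<0.1,\qquad 0\le\dot u(r_1)\le0.02\,r_1,\qquad\dot a(r_1)\le0.06\,r_1 .
\]
Then $x<0.37$ on $[r_1,r_2)$. The same holds with $(u,a,x)$ replaced by $(v,b,y)$.
\end{lemma}
\begin{proof}
Otherwise let $r^*$ be the first point with $x=0.37$, and $r_0\in(r_1,r^*)$ the point with $x(r_0)=0.1$; recall that $x$ is increasing.

\emph{From $r_1$ to $r_0$.} On $[r_1,r^*]$ we have $x\le\frac12$, so $Z:=-\dot a$ is nondecreasing by \eqref{eq:mono}, and $Z\ge Z_1:=Z(r_1)\ge-0.06r_1$. Inserting $\dot v=-2\dot u-Z$ we find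
\[
K=\dot u^2+\dot uZ+\tfrac13Z^2 .
\]
On $[r_1,r_0]$, where $x\le0.1$,
\[
W=x-x^2+y(1+x)-y^2\le x-x^2+\tfrac14(1+x)^2=\tfrac14+\tfrac32x-\tfrac34x^2\le0.3925 .
\]
Also $W\ge x-x^2$, so $W(r_0)\ge0.09$. Integrating \eqref{eq:energy},
\[
K(r_0)-K(r_1)\le0.3925\,r_1^2+0.3925\,(r_0^2-r_1^2)-r_0^2W(r_0)\le0.3025\,r_0^2 .
\]
We claim that $\dot u_0:=\dot u(r_0)\le0.6\,r_0$. Suppose $\dot u_0>0.6r_0$. Then $Z_1\ge-0.06r_0>-\frac32\dot u_0$, so $Z\mapsto\dot u_0Z+\frac13Z^2$ is increasing for $Z\ge Z_1$, and we may replace $Z(r_0)$ by $Z_1$ in the lower bound for $K(r_0)$. With $\dot u_1=\dot u(r_1)$ this gives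
\[
0.3025\,r_0^2\ge\dot u_0^2+\dot u_0Z_1-\dot u_1^2-\dot u_1Z_1=(\dot u_0-\dot u_1)(\dot u_0+\dot u_1+Z_1)\ge0.58\cdot0.54\,r_0^2>0.313\,r_0^2,
\]
a contradiction.

\emph{From $r_0$ to $r^*$.} Let $e=\frac14u_r^2+x-x^2$. By the claim $e(r_0)\le0.09+0.09=0.18$. Since $u_{rr}=f-u_r/r$, $u_r>0$ and $f+2x-4x^2=y(1-x)-2y^2\le\frac18(1-x)^2$,
\[
e_r=\tfrac12u_r\bigl(f-\tfrac{u_r}r+2x-4x^2\bigr)\le\tfrac1{16}(1-x)^2u_r=\tfrac1{16}\,\frac{(1-x)^2}{x}\,x_r .
\]
Therefore
\[
e(r^*)\le0.18+\tfrac1{16}\int_{0.1}^{0.37}\bigl(\tfrac1x-2+x\bigr)dx=0.18+\tfrac1{16}\bigl(\log3.7-0.54+0.06345\bigr)<0.2321 .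
\]
But $e(r^*)\ge0.37-0.37^2=0.2331$, a contradiction.
\end{proof}

\begin{lemma}[trapping]\label{lem:trap}
Let a solution $\alpha\in\mathbb R^2$ be defined on $(0,r_0]$, and suppose that at $r_0$:
\begin{enumerate}
\item[\textup{(i)}] $x,y<0.48$ and $\dot a,\dot b\le0.06r_0$;
\item[\textup{(ii)}] either $\dot u\le0$, or $\dot u\le0.02r_0$ and $x<0.1$;
\item[\textup{(iii)}] either $\dot v\le0$, or $\dot v\le0.02r_0$ and $y<0.1$.
\end{enumerate}
Then the solution is entire, $x,y<0.48$ for $r\ge r_0$, and it is non-topological.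
\end{lemma}
\begin{proof}
Suppose that there is a first $r_3>r_0$ at which $x$ or $y$ equals $0.48$, say $x(r_3)=0.48$. On $[r_0,r_3]$ we have $x,y\le0.48$, so $\dot a,\dot b\le0.06r_0$ there by \eqref{eq:mono}. Let $r''$ be the last point of $[r_0,r_3]$ with $x\le\max(x(r_0),0.37)$. This maximum is less than $0.48$, so by the mean value theorem there is $r'\in(r'',r_3)$ with $\dot u(r')>0$, and $x(r')>0.37$. If $\dot u\le0$ somewhere in $[r_0,r')$, let $r_1$ be the last such point. Then $\dot u(r_1)=0$ and $f(r_1)\ge0$; as $x(r_1)<0.48$, Lemma~\ref{lem:turn} gives $x(r_1)<0.063$. Moreover $\dot a(r_1)\le0.06r_0\le0.06r_1$. Otherwise $\dot u(r_0)>0$; we put $r_1=r_0$ and use (i) and the second alternative in (ii). In both cases $\dot u>0$ on $(r_1,r_2)$ for some $r_2\in(r',r_3)$, and Lemma~\ref{lem:climb} gives $x(r')<0.37$, a contradiction. If $y(r_3)=0.48$, the same argument applies with $u$ and $v$ exchanged, using (iii). So $x,y<0.48$ for $r\ge r_0$ as long as the solution exists; hence $f,g$ stay bounded, the solution is entire, and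 of the three types only the non-topological one is compatible with $x,y<0.48$ near infinity.
\end{proof}

\section{No vortices: proof of Theorem~\ref{thm:four}}\label{sec:four}

For $N_1=N_2=0$ the identity \eqref{eq:poho} reads $\beta^2-4\beta=6\int_0^\infty r(y^2-p^2)\,dr$. We must show that $y$ dominates $p$ in the mean. The equation $\Delta u=4xp+y(1-x-2y)$ is an equation for $p$ with source $y$; testing it with $p$ will do, provided that the coefficient $4x$ is not too small. So we first bound $x$ from below. If $x$ were small somewhere, $u$ would have to climb from a minimum, and Lemma~\ref{lem:climb} forbids this if $\dot a$ is small at the minimum. The following lemma provides that. It uses $N_1=N_2=0$ through $\dot u=\dot v=0$ at $r=0$.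

\begin{lemma}\label{lem:min}
Let $N_1=N_2=0$ and let $(u,v)$ be entire. If $r_1\ge0$, $\dot u(r_1)=0$, $f(r_1)\ge0$ and $x(r_1)\le0.063$, then $\dot v(r_1)\le0.05r_1$. The same holds with $u$ and $v$ exchanged.
\end{lemma}
\begin{proof}
The idea is that a violation at $r_1$ produces a violation of the exchanged statement at a smaller radius, with a larger derivative.

For $r_1=0$ we have $\dot v=0$. Let $r_1>0$ and suppose $\dot v(r_1)>0.05r_1$. By Lemma~\ref{lem:turn}, $y(r_1)<\frac12$. Since $0<2\dot v(r_1)=\dot b(r_1)=-3\int_0^{r_1}rG\,dr$, there is a point in $(0,r_1)$ with $G<0$, and there $y>\frac{1+x}2>\frac12>y(r_1)$. So $\dot v$ is not positive on all of $(0,r_1]$. Let $r_2\in(0,r_1)$ be the last point with $\dot v\le0$. Then $\dot v(r_2)=0$, $g(r_2)\ge0$, $\dot v>0$ on $(r_2,r_1]$, and $y<\frac12$ on $[r_2,r_1]$. By Lemma~\ref{lem:turn}, $y(r_2)<0.063$ or $y(r_2)>0.4826$.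

(A) \emph{$y(r_2)>0.4826$.} On $[r_2,r_1]$ we have $4y^2-2y\le0$, so $g\le x(1-y)-2x^2\le\frac18(1-y)^2\le0.0335$. Integrating $(\dot v^2)^\cdot=2r^2g\dot v$,
\[
\dot v(r_1)^2\le0.067\,r_1^2\log\frac{y(r_1)}{y(r_2)}\le0.067\,r_1^2\log\frac{0.5}{0.4826}\le0.00238\,r_1^2,
\]
so $\dot v(r_1)<0.049r_1$, a contradiction.

(B) \emph{$y(r_2)<0.063$.} By \eqref{eq:mono}, $\dot u(r_2)=\dot b(r_2)\ge\dot b(r_1)=2\dot v(r_1)>0.05r_2$. So the statement with $u$ and $v$ exchanged is violated at $r_2\in(0,r_1)$, with a derivative at least twice as large.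

Now repeat the argument from $r_2$ with $u$ and $v$ exchanged, and so on. Since (A) is impossible at every stage, (B) repeats forever and yields derivatives $\dot u$ or $\dot v$ of size at least $2^n\cdot0.05r_1$, $n=1,2,\dots$, at radii less than $r_1$. This contradicts $|\dot u|,|\dot v|\le\frac32r_1^2$ there, see \eqref{eq:lin}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Let $N_1=N_2=0$ and let $(u,v)$ be of type $M_1$.

\emph{Claim: $x>0.48$ everywhere.} Suppose not. Since $x\to\frac12$, $x$ attains its minimum at some $r_m\in[0,\infty)$, where $\dot u=0$ and $f\ge0$ (if $r_m=0$, this follows from $N_1=0$ and $u=\alpha_1+\frac14f(0)r^2+o(r^2)$). As $x(r_m)\le0.48$, Lemma~\ref{lem:turn} gives $x(r_m)<0.063$. Let $r_3>r_m$ be the first point with $x=0.38$. By the mean value theorem, applied after the last point before $r_3$ with $x=0.37$, there is $r'\in(r_m,r_3)$ with $\dot u(r')>0$ and $x(r')>0.37$. Let $r_1$ be the largest zero of $\dot u$ in $[r_m,r')$. Then $\dot u>0$ on $(r_1,r']$ and slightly beyond, $f(r_1)\ge0$,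 and $x(r_1)<0.38$, hence $x(r_1)<0.063$. By Lemma~\ref{lem:min}, $\dot a(r_1)=\dot v(r_1)\le0.05r_1$. Now Lemma~\ref{lem:climb} gives $x(r')<0.37$, a contradiction.

\emph{Testing with $p$.} We have $\Delta u=f=4xp+By$ with $B=1-x-2y$, $|B|\le1+x$. Multiply $(ru_r)_r=rf$ by $p$ and integrate. The boundary terms $\dot u\,p$ vanish at $0$ (as $N_1=0$) and at infinity (Lemma~\ref{lem:exponent}), and $p_r=xu_r$, so
\[
\int_0^\infty r\,(4xp^2+Bpy)\,dr=-\int_0^\infty r\,x\,u_r^2\,dr\le0 .
\]
The quadratic form $(4x-1)p^2+Bpy+y^2$ in $(p,y)$ is positive definite if $4x>1$ and $(1+x)^2<4(4x-1)$. The latter means $x^2-14x+5<0$, which holds for $7-\sqrt{44}<x\le1$, and $7-\sqrt{44}<0.37$. By the claim, and since $y>0$, we get $4xp^2+Bpy>p^2-y^2$ everywhere. All integrals converge by Lemma~\ref{lem:exponent}, so $\int r(p^2-y^2)\,dr<\int r(4xp^2+Bpy)\,dr\le0$, and \eqref{eq:poho} gives $\beta^2-4\beta>0$, that is, $\beta>4$.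
\end{proof}

Both halves of the proof use $N_1=N_2=0$: Lemma~\ref{lem:min} needs $\dot u=\dot v=0$ at the origin, and otherwise \eqref{eq:poho} contains additional terms. If $N_1>0$, the claim fails at once, since $x\to0$ at the origin.

\section{Existence: proof of Theorem~\ref{thm:exist}}\label{sec:exist}

Let $\mathcal N\subset\mathbb R^2$ be the set of data of non-topological solutions, and $\mathcal M$ the set of data of solutions of type $M_1$; for $\alpha\in\mathcal M$ let $\beta(\alpha)$ be the exponent. The sets $\mathcal N,\mathcal B,\mathcal M$ are pairwise disjoint, and $\mathcal B$ is open. The plan is to show that $\mathcal N$ is open, that $\beta$ is continuous where a solution of type $M_1$ is approached from outside $\mathcal N\cup\mathcal B$, and that outside $\mathcal N\cup\mathcal B$ we have $\beta\to\gamma+4$ as $\alpha_2\to-\infty$. A topological lemma then forces all larger values. From now on $\delta=\frac1{100}$.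

\subsection{Solutions that leave the ridge}

\begin{lemma}\label{lem:open}
$\mathcal N$ is open.
\end{lemma}
\begin{proof}
For a non-topological solution and large $r$ we have $F,G>0$, so $\dot a,\dot b$ decrease; as $a,b\to-\infty$, eventually $\dot a,\dot b<0$, and hence $\dot u+\dot v=\frac13(\dot a+\dot b)<0$ for $r\ge R$, say. If no $r\ge R$ had both $\dot u<0$ and $\dot v<0$, the closed sets $\{\dot u\ge0\}$ and $\{\dot v\ge0\}$, which are disjoint on $[R,\infty)$, would cover this interval, so one of them would be all of it, contradicting $u,v\to-\infty$. As $R$ may be enlarged, there is $r_0$ with $x,y<0.48$ and $\dot u,\dot v<0$ at $r_0$. This is an open condition on $\alpha$. It implies $\dot a,\dot b<0$, and Lemma~\ref{lem:trap} applies.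
\end{proof}

The next lemma describes what happens if a solution follows the ridge for a long time and then falls off: it is non-topological. When $u$ falls with $u_r\approx-1$, $v$ is pushed up with $v_r\approx\frac12$, and we must see that $y$ cannot reach the value $\frac12$. This is again a climbing problem, but it has to be started much earlier, at a radius where $\dot v$ is still small.

\begin{lemma}[exit]\label{lem:exit}
Let $(u_k,v_k)$ be entire solutions, $R,C>0$ and $r_k\to\infty$, such that on $[R,r_k]$
\[
|p_k|\le\delta,\qquad r^2y_k\le C,\qquad|\dot w_k|\le C,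
\]
and $|p_k(r_k)|=\delta$. Then $(u_k,v_k)$ is non-topological for all large $k$.
\end{lemma}
\begin{proof}
It suffices to show that every subsequence has a further subsequence along which the conclusion holds. We suppress $k$.

\emph{The fall.} Apply Lemma~\ref{lem:compact} with $\rho_k=r_k$. The limit satisfies the second set of hypotheses of Lemma~\ref{lem:line}. Fix $L>0$ with $X(L)<0.01$ and put $r'=r_k+L$. Then for large $k$: $x(r')<0.011$, $u_r(r')<-0.97$, $|\dot w|\le C+1$ on $[R,r']$, and $y\to0$ uniformly on $[r_k,r']$ as $k\to\infty$. Hence, for large $k$, $\dot a(r')=\frac32\dot u+\dot w<0$ and $\dot v(r')=\dot w-\frac12\dot u>0$.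

\emph{Where $v$ begins to climb.} Fix $R_0\ge\max(R,100(C+1))$ with $C/R_0^2<0.05$, and let $k$ be so large that $R_0+4<r_k$. On $[R_0,R_0+4]$ the function $u$ varies by at most $\log\frac{0.51}{0.49}<0.041$, so there is $\tilde R\in[R_0,R_0+4]$ with $|u_r(\tilde R)|\le0.011$. Let $r_1$ be the last zero of $\dot v$ in $[\tilde R,r']$ if there is one, and $r_1=\tilde R$ otherwise. Then $\dot v>0$ on $(r_1,r']$, and for large $k$:
\begin{itemize}
\item $0\le\dot v(r_1)\le0.02r_1$; in the second case $\dot v=\dot w-\frac12\dot u\le C+0.0055\tilde R\le0.02\tilde R$;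
\item $\dot b(r_1)=2\dot w(r_1)\le2(C+1)\le0.06r_1$;
\item $y(r_1)<0.1$, since $y\le C/R_0^2<0.05$ on $[R_0,r_k]$ and $y\to0$ uniformly on $[r_k,r']$.
\end{itemize}
Let $(r_1,r_2)$ be the maximal interval with $\dot v>0$; so $r_2>r'$. By Lemma~\ref{lem:climb} for $v$, $y<0.37$ on $[r_1,r_2)$.

\emph{Trapping.} Starting at $r'$, as long as $x\le\frac12$ and $r<r_2$, \eqref{eq:mono} gives $\dot a\le\dot a(r')<0$, so $\dot u=\frac12(\dot a-\dot v)<0$. Hence $x$ decreases on $[r',r_2)$ from a value below $0.011$. If $r_2=\infty$, then $y$ increases to a limit in $(0,0.37]$, contrary to the trichotomy. So $r_2<\infty$, and at $r_2$: $\dot v=0$, $\dot a<0$, $\dot b=\dot u=\frac12\dot a<0$, $x\le0.011$, $y\le0.37$. By Lemma~\ref{lem:trap} the solution is non-topological.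
\end{proof}

\subsection{Continuity of the exponent}

\begin{lemma}\label{lem:cont}
Let $\alpha^0\in\mathcal M$, $\alpha_k\to\alpha^0$ and $\alpha_k\notin\mathcal N\cup\mathcal B$. Then $\alpha_k\in\mathcal M$ for large $k$, and $\beta(\alpha_k)\to\beta(\alpha^0)$.
\end{lemma}
\begin{proof}
Let $\beta_0=\beta(\alpha^0)$, $0<\varepsilon<\frac14(\beta_0-2)$, $m=\beta_0-2-\varepsilon>0$, and let $\kappa>0$ be so small that $3.3\kappa/m<\varepsilon$ and $1.43\kappa<\delta$. By Lemma~\ref{lem:exponent} we can choose $R\ge1$ such that the solution $\alpha^0$ satisfies $|p|,y<\frac\delta2$ on $[R,\infty)$, $-\beta_0<\dot w(R)<-\beta_0+\varepsilon$ and $e^{s(R)}<\kappa$ (recall that $\dot w$ decreases to $-\beta_0$). For large $k$ the solution $\alpha_k$ has $|\dot w_k(R)+\beta_0|<\varepsilon$, $e^{s_k(R)}<\kappa$ and $|p_k|,y_k<\delta$ at $R$. Let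
\[
r_k=\sup\{r>R:\ |p_k|\le\delta\text{ and }y_k\le\delta\text{ on }[R,r]\}.
\]
By continuous dependence $r_k\to\infty$. On $[R,r_k)$ the slope $\dot s_k=\dot w_k+2$ is nonincreasing, so $\dot s_k\le-m$ and $e^{s_k}\le\kappa e^{-m(t-\log R)}$. By \eqref{eq:s}, $r^2y_k\le1.43\kappa<\delta$ and
\[
-\beta_0+\varepsilon>\dot w_k\ge\dot w_k(R)-\tfrac32\cdot2.2\cdot\tfrac\kappa m\ge-\beta_0-2\varepsilon .
\]
If $r_k<\infty$, then $y_k(r_k)<\delta$ because $r_k\ge1$, so $|p_k(r_k)|=\delta$. If this happened for infinitely many $k$, Lemma~\ref{lem:exit} would give $\alpha_k\in\mathcal N$ for some of them, a contradiction. So $r_k=\infty$ for large $k$. Then $|p_k|\le\delta$ near infinity, the trichotomy gives $\alpha_k\in\mathcal M$, and $\beta(\alpha_k)=-\lim\dot w_k\in[\beta_0-\varepsilon,\beta_0+2\varepsilon]$. As $\varepsilon$ is arbitrarily small, the claim follows.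
\end{proof}

\subsection{The limit of small second amplitude}

Here conclusion (b) of Section~\ref{sec:model} becomes a proof. As $\alpha_2\to-\infty$ the second component disappears, and $u$ converges to a solution of a scalar equation. That scalar solution either becomes positive, or falls to $-\infty$, or converges to the ridge. Only the last case is compatible with $\alpha_k\notin\mathcal B\cup\mathcal N$, and then the small remaining $y$ bounces as in the model.

\begin{lemma}\label{lem:small}
Let $\alpha_k\in\mathbb R^2\setminus(\mathcal B\cup\mathcal N)$ with $e^{\alpha_{1,k}}\to\xi_0\in[0,\infty)$ and $e^{\alpha_{2,k}}\to0$. Then $\xi_0>0$, $\alpha_k\in\mathcal M$ for large $k$, and $\beta(\alpha_k)\to\gamma+4$. Moreover, all $\alpha$ for which $e^{\alpha_1}$ and $e^{\alpha_2}$ are both sufficiently small belong to $\mathcal N$.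
\end{lemma}
\begin{proof}
Consider the limit solution with $(\xi,\eta)=(\xi_0,0)$. It has $y\equiv0$, so $G\equiv0$ and $\dot w\equiv\gamma$.

\emph{Both amplitudes small.} For $(\xi,\eta)=(0,0)$ we have $x=y=0$, $\dot u=2N_1$, $\dot v=2N_2$, $\dot a=4N_1+2N_2$, $\dot b=2\gamma$. At a fixed large $R$ the hypotheses of Lemma~\ref{lem:trap} hold with strict inequalities (with the second alternatives in (ii) and (iii), which then also cover $\dot u\le0$ and $\dot v\le0$). Hence they hold for all $\alpha\in\mathbb R^2$ with $(\xi,\eta)$ close to $(0,0)$. This proves the last statement, and it excludes $\xi_0=0$.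

\emph{The scalar limit.} Let $\xi_0>0$, $u^0$ the first component of the limit and $X=e^{u^0}$. Then $\ddot u^0=r^2(4X^2-2X)$. If $u^0>0$ somewhere, then $\alpha_k\in\mathcal B$ for large $k$, a contradiction. So $X\le1$, and $u^0$ is defined for all $r>0$. We claim that either $X\equiv\frac12$ or $X<\frac12$ for all $r$. Suppose first that $N_1=0$ and $X(0)\ge\frac12$. If $X(0)=\frac12$, then $X\equiv\frac12$. If $X(0)>\frac12$, then $\ddot u^0>0$, so $\dot u^0$ is positive and increasing, and $u^0$ becomes positive, which is excluded. Otherwise $X<\frac12$ for small $r$. If $X=\frac12$ for the first time at some $r$, then $\dot u^0>0$ there, since $\dot u^0=0$ would give the constant solution; afterwards $\ddot u^0>0$ and $u^0$ becomes positive, which is excluded. This proves the claim. If $X<\frac12$, then $\ddot u^0<0$. If $\dot u^0>0$ for all $r$, then $X$ increases to a limit in $(0,\frac12]$; a limit below $\frac12$ would give $\ddot u^0\to-\infty$ and $\dot u^0\to-\infty$, so $X\to\frac12$. If $\dot u^0$ is not always positive, it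 is eventually negative and decreasing, and $u^0\to-\infty$. Thus $u^0\to-\infty$ or $X\to\frac12$.

\emph{Excluding $u^0\to-\infty$.} Suppose $u^0\to-\infty$. The energy $e=\frac14(u^0_r)^2+X-X^2\ge0$ satisfies $e_r=-\frac{(u^0_r)^2}{2r}\le0$, so $(u^0_r)^2$ converges. A positive limit would make $X$ decay exponentially in $r$, so $\ddot u^0=r^2(4X^2-2X)$ would be integrable in $t$ near infinity and $\dot u^0=ru^0_r$ bounded, a contradiction. So $u^0_r\to0$. At large $R$ we therefore have $x<0.1$, $\dot u<0$, $y=0$, and
\[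
\dot v=\gamma-\tfrac12\dot u<0.02R,\qquad\dot a=\tfrac32\dot u+\gamma<0.06R,\qquad\dot b=2\gamma<0.06R .
\]
These are strict inequalities, so Lemma~\ref{lem:trap} gives $\alpha_k\in\mathcal N$ for large $k$, a contradiction.

\emph{The case $X\to\frac12$: the solutions stay on the ridge.} Choose $R\ge1$ with $|X-\frac12|<\frac\delta2$ on $[R,\infty)$, and let $r_k=\sup\{r>R:|p_k|\le\delta,\ y_k\le\delta\text{ on }[R,r]\}$. By continuous dependence $r_k\to\infty$, $\dot s_k(R)\to\gamma+2>0$ and $e^{s_k(R)}\to0$. On $[R,r_k)$, $s_k$ is concave and \eqref{eq:exchange} holds with $2\le h_*\le2.2$. While $s_k$ increases, $3(e^{s_k}-e^{s_k(R)})\le\frac12\dot s_k(R)^2$ and $0\le\dot s_k\le\dot s_k(R)$. So $e^{s_k}\le C_1$ there, with a constant $C_1$ independent of $k$, and hence throughout. Where $s_k$ decreases after its maximum, $\frac12\dot s_k^2\le3.3\,C_1$. So $r^2y_k\le1.43\,C_1$ and $|\dot w_k|$ is bounded on $[R,r_k)$, uniformly in $k$. If $r_k<\infty$ for infinitely many $k$, then $y_k(r_k)=O(r_k^{-2})<\delta$ for large such $k$, so $|p_k(r_k)|=\delta$,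 and Lemma~\ref{lem:exit} gives $\alpha_k\in\mathcal N$ for some $k$, a contradiction. So $r_k=\infty$ for large $k$; by the trichotomy $\alpha_k\in\mathcal M$, and the exponents $\beta(\alpha_k)$ are bounded.

\emph{The bounce.} Let $\delta'\in(0,\delta]$. By Proposition~\ref{prop:control} there is $R'$ with $|p_k|,y_k\le\delta'$ on $[R',\infty)$ for all large $k$. There $h\in[h_1,h_2]$, where $h_1,h_2$ depend on $\delta'$ and $h_2/h_1\to1$ as $\delta'\to0$. Again $\dot s_k(R')\to\gamma+2>0$ and $e^{s_k(R')}\to0$ as $k\to\infty$. With $\sigma_k=\max_{[R',\infty)}s_k$, \eqref{eq:exchange} before and after the maximum gives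
\[
\tfrac12\dot s_k(R')^2\in\tfrac32[h_1,h_2]\,\bigl(e^{\sigma_k}-e^{s_k(R')}\bigr),\qquad\tfrac12(\beta(\alpha_k)-2)^2\in\tfrac32[h_1,h_2]\,e^{\sigma_k}.
\]
By the first relation $e^{\sigma_k}$ is bounded away from $0$, so $e^{s_k(R')}/e^{\sigma_k}\to0$. Hence all limit points of $(\beta(\alpha_k)-2)^2/(\gamma+2)^2$ lie in $[h_1/h_2,h_2/h_1]$. Letting $\delta'\to0$ we get $\beta(\alpha_k)-2\to\gamma+2$.
\end{proof}

\subsection{A topological lemma and the end of the proof}

We cannot simply follow $\beta$ along a curve, since nothing is known about the connectedness of $\mathcal M$. The following lemma, illustrated in Figure~\ref{fig:Q}, replaces the intermediate value theorem.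

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\filldraw[fill=gray!25] (3.5,0) .. controls (3.3,0.9) and (3.4,1.4) .. (3.9,1.5) .. controls (4.4,1.4) and (4.6,0.8) .. (4.5,0) -- cycle;
\filldraw[fill=gray!60] (0,2.3) .. controls (1.2,2.1) and (2.3,2.2) .. (2.9,2.4) .. controls (2.5,2.9) and (1.2,3.0) .. (0,3.0) -- cycle;
\draw[thick] (0,0) rectangle (8,4);
\draw[dashed] (2.9,2.4) -- (3.7,1.46);
\node at (3.7,2.1) {gap};
\node at (4.0,0.6) {$\mathcal K$};
\node at (1.1,2.6) {$\mathcal D$};
\node at (1.5,1.0) {$\mathcal N$};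
\node at (6,2.5) {$\mathcal B$};
\fill (0,0) circle (2pt) node[below left] {$P$};
\fill (8,0) circle (2pt) node[below right] {$P'$};
\end{tikzpicture}
\caption{A closed rectangle with two disjoint closed sets $\mathcal K$ and $\mathcal D$. The bottom side avoids $\mathcal D$, the other three sides avoid $\mathcal K$. A wall that separates $P$ from $P'$ must start on the bottom side in $\mathcal K$ and end on another side in $\mathcal D$. As $\mathcal K$ and $\mathcal D$ are disjoint, the wall has a gap (dashed), so $\mathcal N\ni P$ and $\mathcal B\ni P'$ cannot be kept apart.}\label{fig:Q}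
\end{figure}

\begin{lemma}\label{lem:top}
Let $Q$ be a closed rectangle, $P$ and $P'$ the endpoints of its bottom side, and $\mathcal K,\mathcal D\subset Q$ disjoint closed sets such that the bottom side does not meet $\mathcal D$ and the other three sides do not meet $\mathcal K$. Then $Q\setminus(\mathcal K\cup\mathcal D)$ is not the union of two disjoint relatively open subsets $\mathcal N\ni P$ and $\mathcal B\ni P'$ of $Q$.
\end{lemma}
\begin{proof}
Suppose it is. We define a map $q:Q\to S^1$ that takes the value $1$ exactly on $\mathcal K$ and $-1$ exactly on $\mathcal D$, and lies on the upper half circle on $\mathcal N$ and on the lower one on $\mathcal B$; then we compare its two lifts along the boundary from $P$ to $P'$. Let $d_{\mathcal K},d_{\mathcal D}$ be the distances to $\mathcal K,\mathcal D$ (read as the constant $1$ for an empty set). The function $\phi=d_{\mathcal K}/(d_{\mathcal K}+d_{\mathcal D})$ is continuous from $Q$ to $[0,1]$, equal to $0$ exactly on $\mathcal K$ and equal to $1$ exactly on $\mathcal D$. Put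
\[
q=e^{\pi i\phi}\ \text{ on }Q\setminus\mathcal B,\qquad q=e^{-\pi i\phi}\ \text{ on }Q\setminus\mathcal N .
\]
These two closed sets cover $Q$ and meet in $\mathcal K\cup\mathcal D$, where both formulas give $1$ (on $\mathcal K$) or $-1$ (on $\mathcal D$). So $q$ is well defined and continuous. As $Q$ is a rectangle, $q$ lifts: $q=e^{\pi i\theta}$ with a continuous $\theta:Q\to\mathbb R$. Since $P\in\mathcal N$ we can normalize $\theta(P)=\phi(P)\in(0,1)$. On the bottom side $\phi<1$, so $q\ne-1$ and $\theta$ takes no odd integer value; hence $\theta\in(-1,1)$ there. Since $q(P')=e^{-\pi i\phi(P')}$ with $\phi(P')\in(0,1)$, it follows that $\theta(P')=-\phi(P')<0$. On the union of the other three sides, which is connected and contains $P$ and $P'$, $\phi>0$, so $q\ne1$ and $\theta$ takes no even integer value; hence $\theta\in(0,2)$ there, and $\theta(P')>0$. This is a contradiction.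
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Fix $\beta_*>\gamma+4=N_1+2N_2+4$ and suppose that no solution of type $M_1$ has exponent $\beta_*$. Put
\[
\mathcal K=\{\alpha\in\mathcal M:\beta(\alpha)<\beta_*\},\qquad\mathcal D=\mathbb R^2\setminus(\mathcal N\cup\mathcal B\cup\mathcal K).
\]

\emph{$\mathcal K$ is closed.} Let $\alpha_k\in\mathcal K$, $\alpha_k\to\alpha$. As $\mathcal N$ and $\mathcal B$ are open, $\alpha\notin\mathcal N\cup\mathcal B$; in particular the solution $\alpha$ is entire. By Proposition~\ref{prop:control} with $B_0=\beta_*$ there is $R$ with $|p_k|<\delta$ on $[R,\infty)$ for all $k$, so $|p|\le\delta$ there for the solution $\alpha$, and $\alpha\in\mathcal M$ by the trichotomy. By Lemma~\ref{lem:cont}, $\beta(\alpha)=\lim\beta(\alpha_k)\le\beta_*$. As the exponent $\beta_*$ does not occur, $\beta(\alpha)<\beta_*$.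

\emph{$\alpha_1$ is bounded below on $\mathcal K$.} With the same $R$ we have $u(R)\ge\log0.49$ for all $\alpha\in\mathcal K$, and \eqref{eq:lin} gives $\alpha_1\ge u(R)-2N_1\log R-\frac34R^2\ge-C$ with some constant $C>0$.

\emph{$\mathcal D$ is closed.} Let $\alpha_k\in\mathcal D$, $\alpha_k\to\alpha$. Then $\alpha\notin\mathcal N\cup\mathcal B$. If $\alpha\in\mathcal K$, Lemma~\ref{lem:cont} gives $\alpha_k\in\mathcal M$ and $\beta(\alpha_k)\to\beta(\alpha)<\beta_*$, so $\alpha_k\in\mathcal K$ for large $k$, a contradiction. So $\alpha\in\mathcal D$.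

\emph{A horizontal line that avoids $\mathcal D$.} There is $L_0>0$ such that for $L\ge L_0$ the line $\{\alpha_2=-L\}$ does not meet $\mathcal D$. Otherwise there are $\alpha_k\in\mathcal D$ with $\alpha_{2,k}\to-\infty$. Since $\alpha_k\notin\mathcal B$, $\alpha_{1,k}\le\frac34$ by \eqref{eq:alpha}, so along a subsequence $e^{\alpha_{1,k}}$ converges, and Lemma~\ref{lem:small} gives $\alpha_k\in\mathcal M$ with $\beta(\alpha_k)\to\gamma+4<\beta_*$, that is, $\alpha_k\in\mathcal K$ for large $k$, a contradiction.

\emph{The rectangle.} By the last statement of Lemma~\ref{lem:small} we can fix $L\ge L_0$ and $C'>C$ such that $P=(-C',-L)\in\mathcal N$. Let $Q=[-C',1]\times[-L,1]$ and $P'=(1,-L)$. By \eqref{eq:alpha} and \eqref{eq:B}, all points with $\alpha_1=1$ or $\alpha_2=1$ belong to $\mathcal B$; so $P'\in\mathcal B$, and the right and top sides of $Q$ do not meet $\mathcal K$. The left side does not meet $\mathcal K$ because $-C'<-C$. The bottom side does not meet $\mathcal D$ because $L\ge L_0$. Finally $\mathcal K\cap Q$ and $\mathcal D\cap Q$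 are disjoint and closed, and the rest of $Q$ is the union of the disjoint relatively open sets $\mathcal N\cap Q\ni P$ and $\mathcal B\cap Q\ni P'$. This contradicts Lemma~\ref{lem:top}. Therefore the exponent $\beta_*$ occurs.
\end{proof}

\begin{remark}
The hypothesis $\beta_*>\gamma+4$ enters only through the bottom side: it places all data outside $\mathcal N\cup\mathcal B$ with very negative $\alpha_2$ in $\mathcal K$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{HL} Hsin-Yuan Huang, Chang-Shou Lin, \emph{On the Entire Radial Solutions of the Chern-Simons SU(3) System}, arXiv:1305.1400 (2013).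
\end{thebibliography}

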